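# Maximizing a monotone submodular function with a budget of $\lfloor cn\rfloor$ elements

## The ratio $1-(1-c)^{1/c}$ is optimal exactly for $c\in(0,\tfrac12]\cup\{1\}$

**Theorem 1 (classification).** For $c\in(0,1]$ let $\alpha^*(c)$ be the supremum of the approximation ratios attainable, with polynomially many value queries, for the following problem: given a nonnegative monotone submodular function $f$ on a ground set of $n$ elements, choose a set $S$ with $|S|\le k=\lfloor cn\rfloor$ maximizing $f(S)$, where $n$ is large. Put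
$$\alpha_0(c)=1-(1-c)^{1/c}.$$

(a) For every $c\in(0,\tfrac12]\cup\{1\}$, $\alpha^*(c)=\alpha_0(c)$. The hardness holds even against $2^{o(n)}$ queries.

(b) For every $c\in(\tfrac12,1)$, $\alpha^*(c)>\alpha_0(c)$.

Two further theorems give numbers. The first is a short explicit algorithm, the second brackets $\alpha^*(c)$ above $\frac12$.

**Theorem 2 (explicit bound).** Let $c\in(0,1)$, $\lambda\in(0,c)$, and suppose
$$E(c,\lambda):=\frac{\lambda}{c^2}+\frac{\ln\frac{c}{c-\lambda}-\lambda}{1-c}<1 .$$
Then $\alpha^*(c)\ge c+(1-c)\lambda/c$. In particular $\alpha^*(0.9)\ge 0.925>1-10^{-10/9}=\alpha_0(0.9)\approx0.9226$.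

**Theorem 3 (quantitative bounds above $\frac12$).** For $c\in(\frac12,1)$,
$$\alpha^*(c)\le 1-\frac{1-c}{1+2\sqrt{c(1-c)}},$$
even against $2^{o(n)}$ queries. As $c\to1$,
$$c+(\sqrt2-o(1))(1-c)^{3/2}\le\alpha^*(c)\le c+2(1-c)^{3/2},\qquad\text{whereas}\qquad \alpha_0(c)\le c+\tfrac{1}{c}(1-c)^2\ln\tfrac1{1-c}.$$

The problem comes from Yuval Filmus, Roy Schwartz, and Alexander V. Smal, "Separating Coverage and Submodular: Maximization Subject to a Cardinality Constraint", arXiv:2411.05553 (2024). Two facts are known: (i) for every $c\in(0,1]$ some polynomial-time algorithm has ratio $\alpha_0(c)$ up to an arbitrarily small loss; (ii) when $1/c\in\mathbb N$, no algorithm with polynomially many value queries achieves $\alpha_0(c)+\varepsilon$, for any $\varepsilon>0$. The conjecture was that (ii) holds for all $c$, that is, $\alpha^*(c)\le\alpha_0(c)$ for all $c\in(0,1]$. Theorem 1 says that the conjecture is false, and says where: it is true on $(0,\frac12]$, including all values there with $1/c\notin\mathbb N$, it is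 true at $c=1$, and it fails at every point of $(\frac12,1)$. Theorem 2 alone refutes it, at $c=0.9$. Together with Theorem 3 it gives $0.925\le\alpha^*(0.9)\le 1-0.1/1.6=0.9375$. The exact value of $\alpha^*(c)$ for $c\in(\frac12,1)$ is not determined here.

## Value queries, the ratio $\alpha^*(c)$, and some instances by hand

**Definition (submodular, monotone).** A function $f\colon2^U\to\mathbb R_+$ is submodular if $f(A)+f(B)\ge f(A\cup B)+f(A\cap B)$ for all $A,B\subseteq U$, and monotone if $f(A)\le f(B)$ whenever $A\subseteq B$.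

We use the textbook equivalent of submodularity: the marginal $f(S\cup\{e\})-f(S)$ does not increase when $S$ grows (with $e\notin S$).

**Definition (model).** An algorithm may be randomized, knows $n,k,c$, accesses $f$ only by value queries (it names $S$ and receives $f(S)$), makes at most $q(n)$ queries on every instance, and always outputs a set of size at most $k=\lfloor cn\rfloor$. Write $\mathrm{OPT}=\max_{|T|\le k}f(T)$. Then $\alpha^*(c)$ is the supremum of all $\alpha$ such that some algorithm with polynomial $q(n)$ has $\mathbb E f(S)\ge\alpha\,\mathrm{OPT}$ on all instances with $n$ sufficiently large.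

The algorithms below also use only polynomially many real arithmetic operations and random draws. "Hardness against $2^{o(n)}$ queries" means that the upper bound on the ratio persists when $q(n)=2^{o(n)}$.

Three instances to keep in mind.

For $c=1$ we may output $U$, which is optimal by monotonicity, so the ratio is $1=\alpha_0(1)$. No ratio above $1$ is possible, since there are instances with $\mathrm{OPT}>0$.

Next, let $O$ be a hidden set of size $k$ and $f(S)=|S\cap O|/k$. Here $\mathrm{OPT}=1$. If each element is taken independently with probability $k/n$, the expected value is only $k/n$. But querying all singletons reveals $O$.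

Finally, let $n=4$, $k=2$, $U=B_1\sqcup B_2$ with $|B_1|=|B_2|=2$, and $f(S)=1-\alpha\beta$, where $\alpha,\beta$ are the fractions of $B_1,B_2$ missed by $S$. Then $f(B_1)=f(B_2)=1=\mathrm{OPT}$, while a pair with one element in each block has value $1-\frac14=\frac34$. In the large version, with $|B_1|=|B_2|=n/2=k$, any $k$-set that splits evenly has value $\frac34$, and $\frac34=\alpha_0(\frac12)$. We return to this instance twice.

## The multilinear extension and pipage rounding

Let $g\ge0$ be monotone submodular on a finite set $V$, $|V|\le n$, with all marginals at most $M$.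

**Definition (multilinear extension).** $G(x)=\mathbb E\,g(R(x))$ for $x\in[0,1]^V$, where $R(x)$ contains each $i$ independently with probability $x_i$. In particular $G(\mathbf 1_S)=g(S)$.

For example, with $V=\{1,2\}$ and $g(S)=1$ for $S\ne\emptyset$, $g(\emptyset)=0$, we get $G(x)=1-(1-x_1)(1-x_2)$. Along $(1,1)$ from the origin it is $1-(1-s)^2$, which is concave. Along $e_1-e_2$ it is $1-(1-x_1-t)(1-x_2+t)$, whose $t^2$-coefficient is $+1$, so it is convex. This is the general pattern.

Since $G(x)=x_i\mathbb E\,g(R\cup i)+(1-x_i)\mathbb E\,g(R\setminus i)$ with expectations free of $x_i$, we have $\partial_iG(x)=\mathbb E[g(R\cup i)-g(R\setminus i)]\in[0,M]$ and $\partial_{ii}G=0$. For $i\ne j$,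
$$\partial_{ij}G(x)=\mathbb E[g(R\cup\{i,j\})-g(R\cup j\setminus i)-g(R\cup i\setminus j)+g(R\setminus\{i,j\})]\in[-M,0],$$
because this is the marginal of $i$ with $j$ present minus the marginal of $i$ with $j$ absent; both lie in $[0,M]$ and the first is the smaller. Four facts follow.

- (F1) $G$ is nondecreasing, and each $\partial_iG$ is nonincreasing in every coordinate.
- (F2) $G$ is concave along every direction $y\ge0$: the second derivative is $\sum_{i\neq j}y_iy_j\partial_{ij}G\le0$.
- (F3) $G$ is convex along $e_i-e_j$: the second derivative is $-2\partial_{ij}G\ge0$.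
- (F4) $G(x+y)\ge G(x)+\nabla G(x)\cdot y-\frac M2\big(\sum_iy_i\big)^2$ for $y\ge0$ with $x,x+y\in[0,1]^V$, by Taylor's theorem, as all second partials are at least $-M$.

In an instance with $k\ge1$, every marginal of $f$, and of $S\mapsto f(S\cup Z)$ for a fixed $Z$, is at most $\max_if(\{i\})\le\mathrm{OPT}$. So $M=\mathrm{OPT}$ is a valid bound. The algorithms never need to know $M$: they only compare estimates, and rescaling $f$ rescales these. In all analyses we normalize $\mathrm{OPT}=1$; the case $\mathrm{OPT}=0$ is trivial. $F$ denotes the multilinear extension of $f$.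

**Estimation.** Hoeffding's inequality (W. Hoeffding, JASA 58 (1963), Theorems 2 and 4) is used in two forms. For $L$ i.i.d. variables in $[0,M]$, the empirical mean deviates from the mean by at least $\xi$ with probability at most $2e^{-2L\xi^2/M^2}$. If $X$ is the sum of $N_1$ draws without replacement from a $0/1$ population, then $\Pr[|X-\mathbb EX|\ge\xi]\le2e^{-2\xi^2/N_1}$. By the first form, for $\nu>0$, averaging $L=\lceil n^3/\nu^2\rceil$ samples of a $[0,M]$-valued variable gives its mean up to error $\nu M/n$, except with probability at most $2e^{-2n}$.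

**Lemma 1 (pipage rounding).** If $x\in[0,1]^V$ and $\sum x_i\le k\in\mathbb N$, one can sample without queries a set $S$ with $|S|\le k$ and $\mathbb E\,g(S)\ge G(x)$.

*Proof.* While two coordinates $i,j$ are fractional, let $[-t_1,t_2]$ be the maximal interval of $t$ with $x+t(e_i-e_j)\in[0,1]^V$; here $t_1,t_2>0$. Move to $t=t_2$ with probability $t_1/(t_1+t_2)$ and to $t=-t_1$ otherwise. The mean of $t$ is $0$, so by (F3) and Jensen the expectation of $G$ does not decrease. The coordinate sum is preserved, and at least one of the two coordinates becomes integral. If one fractional coordinate remains at the end, round it up: $G$ does not decrease by (F1), and the sum becomes $\lceil\sum x_i\rceil\le k$. $\square$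

In the two-element example with $x=(\frac12,\frac12)$ and $k=1$, the rounding picks one of the two elements and has value $1\ge\frac34=G(x)$.

## The uniform line, and why $\frac{1+c}2$ is the number to compare with

For $s\in[0,1]$ and $P\subseteq V$ put
$$\varphi(s)=G(s\mathbf 1),\qquad q_i(s)=\partial_iG(s\mathbf 1),\qquad Q_P(s)=\sum_{i\in P}q_i(s).$$
By (F1) and (F2), $\varphi\ge0$ is nondecreasing and concave. Since $\varphi(0)\ge0$, concavity makes $\varphi(s)/s$ nonincreasing. By the chain rule $\varphi'=Q_P+Q_{V\setminus P}$ for every $P$.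

A good set $O$ leaves a trace on this line: its elements must have large derivatives, and the others small ones.

**Lemma 2.** If $O\subseteq V$, $g(O)\ge1$ and $s\in(0,1)$, then
$$\text{(A)}\quad Q_O(s)\ge\frac{1-\varphi(s)}{1-s},\qquad\qquad\text{(B)}\quad Q_{V\setminus O}(s)\le\frac{\varphi(s)}s-1 .$$

*Proof.* (A) The point $s\mathbf 1+(1-s)\mathbf 1_O$ dominates $\mathbf 1_O$. By (F1), and by the tangent bound from (F2) along $\mathbf 1_O$, $1\le G(s\mathbf 1+(1-s)\mathbf 1_O)\le\varphi(s)+(1-s)Q_O(s)$.

(B) Going backwards from $s\mathbf 1$ along $\mathbf 1_{V\setminus O}$, (F2) gives $G(s\mathbf 1_O)\le\varphi(s)-sQ_{V\setminus O}(s)$. Concavity along $\mathbf 1_O$ gives $G(s\mathbf 1_O)\ge s\,g(O)+(1-s)g(\emptyset)\ge s$. Combine. $\square$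

Both bounds are tight on our examples. For $g(S)=|S\cap O|/k$ we have $\varphi(s)=s$, $Q_O=1$, $Q_{V\setminus O}=0$. For $g=1-\alpha\beta$ with two equal blocks and $O=B_1$, independence of the blocks gives $G(x)=1-(1-\bar x_{B_1})(1-\bar x_{B_2})$, where $\bar x_{B_i}$ are the block averages. So $\varphi(s)=1-(1-s)^2$ and $Q_{B_1}(s)=Q_{B_2}(s)=1-s$. Now $(1-\varphi(s))/(1-s)=1-s$ and $\varphi(s)/s-1=1-s$, as claimed.

Here is the calculation that decides everything. Stand at the uniform point $\kappa\mathbf 1$ with $\kappa=k/n$, which exactly uses the budget, and let $v=F(\kappa\mathbf 1)$. Raise the coordinates in an optimal set $O$ of size $k=\kappa n$ at rate $1-\kappa$, and lower the others at rate $\kappa$. The coordinate sum does not change, and by Lemma 2 the value changes at rate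
$$(1-\kappa)Q_O(\kappa)-\kappa\,Q_{U\setminus O}(\kappa)\ \ge\ (1-v)-(v-\kappa)=1+\kappa-2v. \tag{1}$$
So as long as $v<\frac{1+\kappa}2$, leaving the uniform point pays. We do not know $O$, but elements with large $q_i$ will serve as well. How does $\frac{1+c}2$ compare with $\alpha_0(c)$?

**Lemma 3.** For $c\in(\frac12,1)$, $\Gamma:=1+c-2\alpha_0(c)>0$.

*Proof.* We have $\Gamma=2(1-c)^{1/c}-(1-c)$, so the claim is $(1-c)^{1/c}>(1-c)/2$. Taking logarithms and multiplying by $c$, it becomes $\chi(c):=(1-c)\ln(1-c)+c\ln2>0$. Now $\chi(\frac12)=0$, and $\chi'(c)=-\ln(1-c)-1+\ln2\ge2\ln2-1>0$ on $[\frac12,1)$. $\square$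

At $c=\frac12$ both numbers equal $\frac34$, and the instance $1-\alpha\beta$ has $v=\frac34$ and rate $\frac12\cdot\frac12-\frac12\cdot\frac12=0$ in (1). For $c<\frac12$ the inequality reverses: $\chi''(c)=1/(1-c)>0$ and $\chi(0)=\chi(\frac12)=0$, so $\chi<0$ in between. The threshold $\frac12$ of Theorem 1 is thus already visible.

## The two-level step

To use (1) we need a step of positive length, with a set found by sampling.

**Lemma 4 (two-level step).** Given $0\le b<a\le1$, $m\le|V|$ and $\nu>0$, one can find with polynomially many queries a set $P\subseteq V$, $|P|=m$, such that with probability at least $1-2ne^{-2n}$, for every $O\subseteq V$ with $|O|=m$,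
$$G(a\mathbf 1_P+b\mathbf 1_{V\setminus P})\ \ge\ \varphi(b)+\int_b^aQ_O(s)\,ds-2\nu M .$$

*Proof.* Let $r_i=\frac1{a-b}\int_b^aq_i(s)\,ds$. This is the mean of $g(R\cup i)-g(R\setminus i)\in[0,M]$, where $s$ is uniform on $[b,a]$ and $R=R(s\mathbf 1)$. Estimate each $r_i$ up to $\nu M/n$; all estimates succeed with probability at least $1-2ne^{-2n}$. Let $P$ consist of the $m$ elements with the largest estimates. Replacing estimates by true values costs at most $m\cdot\nu M/n\le\nu M$ for $P$ and the same for $O$, so $\sum_Pr_i\ge\sum_Or_i-2\nu M$.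

For $s\in[b,a]$ let $z(s)=s\mathbf 1_P+b\mathbf 1_{V\setminus P}$. Then $z(s)\le s\mathbf 1$, so by (F1) $\frac{d}{ds}G(z(s))=\sum_{i\in P}\partial_iG(z(s))\ge Q_P(s)$. Integrating from $z(b)=b\mathbf 1$,
$$G(z(a))\ge\varphi(b)+(a-b)\sum_Pr_i\ge\varphi(b)+(a-b)\sum_Or_i-2\nu M(a-b),$$
and $a-b\le1$. $\square$

For $g(S)=|S\cap O|/k$ with $m=k$ and exact estimates, $P=O$ and the value is exactly $a$: the right side is $b+(a-b)$.

## A two-level point beats $\alpha_0(0.9)$

We prove Theorem 2. Let $\kappa=k/n\to c$ and $\delta=1-\kappa$. Since $E$ is continuous and $E(c,\lambda)<1$, for large $n$ we have $k\ge1$, $\lambda<\kappa$ and $E(\kappa,\lambda)\le1$. Fix a small $\nu>0$ with $2\nu<c/2$.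

**Step 1 (algorithm).** This step fixes two levels that use the budget exactly. Put $a=\kappa+\delta\lambda/\kappa$ and $b=\kappa-\lambda$; then $0<b<a<1$. Apply Lemma 4 to $g=f$, $V=U$, $m=k$, obtaining $P$. Since
$$\kappa n\,a+\delta n\,b=n(\kappa^2+\delta\lambda+\delta\kappa-\delta\lambda)=n\kappa(\kappa+\delta)=k,$$
the point $x=a\mathbf 1_P+b\mathbf 1_{U\setminus P}$ can be rounded by Lemma 1.

**Step 2 (reduction to the uniform line).** This step expresses $F(x)$ through $\varphi$ and the derivatives outside $O$. Let $O$ be optimal, padded to size exactly $k$ by monotonicity, with $f(O)=1$. Assume the estimates succeed. As $Q_O=\varphi'-Q_{U\setminus O}$, Lemma 4 gives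
$$F(x)\ge\varphi(a)-\int_b^aQ_{U\setminus O}(s)\,ds-2\nu. \tag{2}$$
Concavity and $\varphi(1)=f(U)\ge1$ give $\varphi(\kappa)\ge\kappa\varphi(1)\ge\kappa$. So $\gamma:=\varphi(\kappa)-\kappa\ge0$. We bound the terms of (2) by $\gamma$.

**Step 3 (the value at $a$).** This step shows that a large $\gamma$ helps at level $a$. By concavity on $[\kappa,1]$ and $\varphi(1)\ge1$,
$$\varphi(a)\ge\frac{(1-a)(\kappa+\gamma)+(a-\kappa)}\delta=a+\gamma\,\frac{1-a}\delta=a+\gamma\Big(1-\frac\lambda\kappa\Big),$$
using $(1-a)\kappa+a-\kappa=a\delta$ and $1-a=\delta-\delta\lambda/\kappa$.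

**Step 4 (the loss on $[\kappa,a]$).** This step bounds the upper part of the integral. By (B) and since $\varphi(s)/s$ is nonincreasing, $Q_{U\setminus O}(s)\le\varphi(\kappa)/\kappa-1=\gamma/\kappa$. So $\int_\kappa^aQ_{U\setminus O}\le\gamma\delta\lambda/\kappa^2$.

**Step 5 (the loss on $[b,\kappa]$).** This step bounds the lower part. Concavity on $[s,1]$ gives $(1-s)\varphi(\kappa)\ge\delta\varphi(s)+(\kappa-s)$, hence
$$\delta\varphi(s)\le(1-s)(\kappa+\gamma)-(\kappa-s)=s\delta+(1-s)\gamma .$$
By (B), $Q_{U\setminus O}(s)\le\frac\gamma\delta\cdot\frac{1-s}s$, and so $\int_b^\kappa Q_{U\setminus O}\le\frac\gamma\delta\big(\ln\frac\kappa{\kappa-\lambda}-\lambda\big)$.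

**Step 6 (conclusion).** This step adds up and lets $n\to\infty$. Since $\frac\lambda\kappa+\frac{\delta\lambda}{\kappa^2}=\frac\lambda{\kappa^2}$, Steps 3–5 and (2) give
$$F(x)\ge a+\gamma\,(1-E(\kappa,\lambda))-2\nu\ge a-2\nu .$$
The rounding randomness is independent of the sampling, and $f\ge0$ when the estimates fail. So the ratio is at least $(1-2ne^{-2n})(\kappa+\delta\lambda/\kappa-2\nu)$, which tends to $c+(1-c)\lambda/c-2\nu$. As $\nu>0$ is arbitrary, $\alpha^*(c)\ge c+(1-c)\lambda/c$.

**Step 7 (the number at $c=0.9$).** This step checks the numerical claim. Take $\lambda=0.225$, so that $c/(c-\lambda)=\frac43$ and $\ln\frac43<0.2877$. Then $E(0.9,0.225)<0.2778+0.627<1$, and $c+(1-c)\lambda/c=0.9+0.1\cdot0.25=0.925$. The inequality $0.925>1-10^{-10/9}$ means $10^{-10/9}>0.075$, that is $10^{-1/9}>\frac34$, that is $(\frac43)^9>10$; indeed $(\frac43)^9=262144/19683>13$. So the conjecture fails at $c=0.9$ for every $\varepsilon<0.925-\alpha_0(0.9)$. $\square$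

**The lower bound of Theorem 3 as $c\to1$, and the bound on $\alpha_0$.** Now write $\delta=1-c$. For $y\in[0,1)$, comparing power series, $-\ln(1-y)\le y+\frac{y^2}{2(1-y)}$. With $y=\lambda/c$ and $(\lambda/c-\lambda)/\delta=\lambda/c$,
$$E(c,\lambda)\le\frac\lambda{c^2}+\frac\lambda c+\frac{\lambda^2}{2\delta c(c-\lambda)} .$$
For fixed $\zeta\in(0,1)$ and $\lambda=(1-\zeta)\sqrt{2\delta}$, the right side tends to $(1-\zeta)^2<1$ as $c\to1$. So by Theorem 2, $\alpha^*(c)\ge c+\delta\lambda/c\ge c+(1-\zeta)\sqrt2\,\delta^{3/2}$ for $c$ close to $1$, for every fixed $\zeta$. Also $(1-c)^{1/c}=\delta\cdot\delta^{\delta/c}$, so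
$$\alpha_0(c)=c+\delta\big(1-e^{-(\delta/c)\ln(1/\delta)}\big)\le c+\frac{\delta^2}c\ln\frac1\delta .\qquad\square$$

Theorem 2 does not prove Theorem 1(b), for example at $c=0.6$. There $\alpha_0>0.78$, because $0.4^5=0.01024<0.010648=0.22^3$ gives $0.4^{5/3}<0.22$. To reach $0.78=0.6+0.4\lambda/0.6$ we would need $\lambda\ge0.27$. But $E(0.6,0.27)=0.75+(\ln\frac{20}{11}-0.27)/0.4>1$, since $\ln\frac{20}{11}>0.37$; and $E$ is increasing in $\lambda$, its derivative being $\frac1{c^2}+\frac1{1-c}\big(\frac1{c-\lambda}-1\big)>0$. The reason is plain from (1): the gain is positive as long as $v<\frac{1+c}2$, but the uniform point may start far below $\alpha_0$. We need a better starting point.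

## Measured continuous greedy reaches $\alpha_0$ and overshoots only near the uniform point

The sensible way to reach $\alpha_0$ is to grow a fractional solution greedily, slowing each coordinate as it approaches $1$.

**Lemma 5 (measured continuous greedy).** Let $k\ge1$, $T>0$, $\nu>0$. With $O(n^7/\nu^2)$ queries one can compute $x\in[0,1)^U$ of the form $1-x_i=e^{-s_i}$ with $s_i\in[0,T]$ and $\sum s_i=kT$, such that with probability at least $1-2n^4e^{-2n}$ (and with $\mathrm{OPT}=1$)
$$F(x)\ \ge\ 1-e^{-T}-2\nu-\frac T{2n}. \tag{3}$$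

*Proof.* Let $J=n^3$, $h=1-e^{-T/J}\le T/n^3$, $x^0=0$. For $j=0,\dots,J-1$ estimate each $\partial_iF(x^j)$ up to $\nu\,\mathrm{OPT}/n$ with fresh samples, let $I_j$ be the $k$ elements with the largest estimated $w_i=(1-x_i^j)\partial_iF(x^j)$, and set
$$x_i^{j+1}=x_i^j+h(1-x_i^j)\mathbf 1[i\in I_j].$$
Output $x=x^J$. Each selection of $i$ multiplies $1-x_i$ by $e^{-T/J}$, so $1-x_i=e^{-s_i}$ with $s_i=\frac TJ|\{j:i\in I_j\}|$, and $\sum s_i=\frac TJ\cdot Jk=kT$. There are $n^4$ estimates, each from $\lceil n^3/\nu^2\rceil$ samples of two queries.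

Assume all estimates succeed, and let $O$ be optimal, $|O|=k$, $f(O)=1$. By (F2) along the direction $\sum_{i\in O}(1-x_i^j)e_i$ and by (F1), $\sum_Ow_i\ge F(x^j\vee\mathbf 1_O)-F(x^j)\ge1-F(x^j)$. The estimates of the $w_i$ are off by at most $\nu/n$ each, so $\sum_{I_j}w_i\ge1-F(x^j)-2\nu$. The step has total length at most $hn$, so (F4) gives
$$1-F(x^{j+1})\le(1-h)(1-F(x^j))+h\big(2\nu+n^2h/2\big).$$
Iterate, with $1-F(x^0)\le1$, $(1-h)^J=e^{-T}$ and $\sum_jh(1-h)^j\le1$: we get $1-F(x)\le e^{-T}+2\nu+n^2h/2$, and $n^2h/2\le T/(2n)$. $\square$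

On $f(S)=|S\cap O|/k$ with exact estimates, $w_i>0$ only on $O$. So $I_j=O$ throughout, $x=(1-e^{-T})\mathbf 1_O$, and the sum is $k(1-e^{-T})<k$: the budget is not exhausted for any $T$.

How long may we run in general? Let $c\in(0,1)$ and put
$$T_0=-\tfrac1c\ln(1-c),\qquad\text{so that}\qquad e^{-cT_0}=1-c,\quad e^{-T_0}=1-\alpha_0(c).$$
By Jensen, $\sum x_i=n-\sum e^{-s_i}\le n(1-e^{-kT/n})\le n(1-e^{-cT})$. If $T<T_0$ is fixed, then $1-e^{-cT}<c$, so for large $n$ the sum is at most $cn-1\le k$ and Lemma 1 applies. Letting $n\to\infty$, $\nu\to0$ and $T\to T_0$ gives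
$$\alpha^*(c)\ge\alpha_0(c)\qquad\text{for }c\in(0,1), \tag{4}$$
which is known result (i).

And at exactly this point the method stops. For $T=T_0+\eta$, if all $s_i$ equal $cT$, then the sum is $n(1-(1-c)e^{-c\eta})>cn$, over budget by a constant fraction of $n$. But the failure has a definite shape: the budget is exceeded only if Jensen is nearly tight, so nearly all $s_i$ are nearly equal. Then $x$ is close to a uniform point, of value about $\alpha_0$. For $c>\frac12$ this is below $\frac{1+c}2$, and (1) says that we can gain.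

## Beating $\alpha_0(c)$ for every $c\in(\tfrac12,1)$

We prove Theorem 1(b). Fix $c\in(\frac12,1)$, write $\alpha_0=\alpha_0(c)$, and let $\Gamma=1+c-2\alpha_0>0$ as in Lemma 3. As $(1-c)^{1/c}\le1-c$, we have $\alpha_0\ge c$ and $\Gamma\le1-c<1$. Let $v_1=\alpha_0+\Gamma/4$, so $v_1<\alpha_0+\Gamma/2=\frac{1+c}2<1$.

**Step 1 (constants).** This step fixes all parameters, depending only on $c$, so that a perturbed version of (1) keeps a constant gain. For small $\mu,\theta\ge0$ put $t=c-2\theta$, $a=t+(1-c)\mu$, $b=t-c\mu$ and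
$$H(\mu,\theta,v)=(1-c)\,\frac{1-va/t}{1-t}-c\Big(\frac vb-1\Big).$$
Here $\mu$ is the length of the two-level step and $\theta$ is room for a few exceptional elements. At $\mu=\theta=0$ this is $H(0,0,v)=1+c-2v$, the rate in (1), and it is at least $1+c-2v_1=\Gamma/2$ for $v\in[0,v_1]$. Since $H$ is affine in $v$, lower bounds at $v=0$ and $v=v_1$ suffice. By continuity there are $\mu\in(0,1)$ and $\theta_0\in(0,1-c]$ such that for all $\theta\in[0,\theta_0]$
$$0<b<t<a<1,\qquad v_1a/t\le1,\qquad H(\mu,\theta,v)\ge\Gamma/4\ \text{ for all }v\in[0,v_1].$$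
Fix this $\mu$. Choose $\eta\in(0,1]$ so small that
$$\theta:=2e^{T_0+1}\eta^{1/3}\quad\text{satisfies}\quad\theta\le\theta_0\ \text{ and }\ 6\theta\le\mu\Gamma/16 ,$$
and fix $t,a,b$ for this $\theta$. Put $T=T_0+\eta$, $\rho=\eta^{1/3}$, $\tau=1-e^{-cT-\rho}$, and
$$\sigma=\min\{(1-\alpha_0)(1-e^{-\eta}),\ \Gamma/4,\ 3\mu\Gamma/16\}>0,\qquad\nu=\sigma/16 .$$
Let $n$ be so large that $k\ge1$, $c\eta n\ge1$, $\theta n\ge2$ and $T/(2n)\le\sigma/4$.

**Step 2 (run the greedy slightly too long).** This step either finishes or forces near-uniformity. Compute $x$ by Lemma 5 with these $T,\nu$.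

Case 1: $\sum x_i\le k$. Output the rounding of $x$ by Lemma 1. If the estimates succeed, then by (3) and $e^{-T}=(1-\alpha_0)e^{-\eta}$ its expected value is at least
$$\alpha_0+(1-\alpha_0)(1-e^{-\eta})-2\nu-\tfrac T{2n}\ge\alpha_0+\sigma-\tfrac\sigma8-\tfrac\sigma4\ge\alpha_0+\tfrac\sigma2 .$$

Case 2: $\sum x_i>k$. The remaining steps treat this case.

**Step 3 (near-uniformity in Case 2).** This step shows that all but $\theta n$ coordinates are at most $\tau\approx c$. Let $\bar s=\frac1n\sum s_i=kT/n\le cT$. We have $\sum e^{-s_i}<n-k\le(1-c)n+1$. On $[0,T]$ the second derivative of $e^{-s}$ is at least $e^{-T}$, so Taylor's theorem at $\bar s$ gives, after the linear terms cancel,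
$$\sum e^{-s_i}\ge ne^{-\bar s}+\tfrac{e^{-T}}2\sum(s_i-\bar s)^2 .$$
Also $e^{-\bar s}\ge e^{-cT}=(1-c)e^{-c\eta}\ge(1-c)(1-\eta)$. Hence
$$\tfrac{e^{-T}}2\sum(s_i-\bar s)^2<(1-c)\eta n+1\le\eta n .$$
Let $Z=\{i:s_i>cT+\rho\}$. Its elements have $s_i-\bar s>\rho$, so $|Z|\le2e^T\eta n/\rho^2=2e^T\eta^{1/3}n\le\theta n$. Outside $Z$ we have $x_i\le1-e^{-cT-\rho}=\tau$. Finally $\tau-c=(1-c)(1-e^{-c\eta-\rho})$ lies in $[0,c\eta+\rho]\subseteq[0,2\eta^{1/3}]$, so $t<c\le\tau\le c+\theta$. None of this step used the success of the estimates.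

**Step 4 (two candidates on the contracted instance).** This step takes all of $Z$ and makes a two-level step on the rest. Let $V=U\setminus Z$ and $N=|V|\ge(1-\theta)n\ge cn\ge k$. Let $g(S)=f(S\cup Z)$ for $S\subseteq V$, so $G(y)=F(\mathbf 1_Z+y)$; below, $\varphi$ and $Q$ refer to $g$. Apply Lemma 4 to $g$ with $a,b,\nu$ and $m=k$ to get $P$, and form
$$y^{(1)}=\mathbf 1_Z+t\mathbf 1_V,\qquad y^{(2)}=\mathbf 1_Z+a\mathbf 1_P+b\mathbf 1_{V\setminus P}.$$
Round both by Lemma 1 (applied to $f$), and output the better of the two sets, at the cost of two queries.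

**Step 5 (feasibility).** This step checks that both points fit the budget. First, $|Z|+tN\le\theta n+(c-2\theta)n=cn-\theta n\le cn-2\le k$. Second, $ca+(1-c)b=t$, $k\le cn$ and $n-k\le(1-c)n+1$, so
$$|Z|+ak+b(N-k)\le\theta n+acn+b\big((1-c)n+1\big)\le\theta n+tn+1=cn-\theta n+1\le cn-1\le k .$$

**Step 6 (the starting value).** This step shows that the uniform point on $V$ is worth almost $\alpha_0$. Assume all estimates succeed, and let $v=\varphi(t)=F(y^{(1)})$. If $v\ge v_1$, the expected output value is at least $\alpha_0+\Gamma/4\ge\alpha_0+\sigma$, and we are done. So let $v<v_1$. By Step 3, $x\le\mathbf 1_Z+\tau\mathbf 1_V$. Hence by (F1) and (3), $\varphi(\tau)\ge F(x)\ge\alpha_0-2\nu-\frac T{2n}$. Since $\varphi(s)/s$ is nonincreasing and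
$$\frac t\tau\ge\frac{c-2\theta}{c+\theta}\ge1-\frac{3\theta}c\ge1-6\theta\ge0,$$
where $6\theta\le\mu\Gamma/16<1$, we get $v\ge(1-6\theta)\varphi(\tau)\ge(1-6\theta)\big(\alpha_0-2\nu-\frac T{2n}\big)$. The last bracket is at most $1$, so
$$v\ge\alpha_0-6\theta-2\nu-\tfrac T{2n}. \tag{5}$$

**Step 7 (the gain).** This step is the finite version of (1). Let $O$ be optimal with $f(O)=1$, $|O|=k$, and choose $O'\subseteq V$ with $O'\supseteq O\setminus Z$ and $|O'|=k$, which is possible as $N\ge k$. Then $g(O')=f(O'\cup Z)\ge f(O)=1$. By Lemma 4, and since $\varphi(b)=v-\int_b^t(Q_{O'}+Q_{V\setminus O'})$,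
$$F(y^{(2)})\ge v+\int_t^aQ_{O'}(s)\,ds-\int_b^tQ_{V\setminus O'}(s)\,ds-2\nu .$$
For $s\in[t,a]$ we have $\varphi(s)\le\varphi(a)\le va/t$, so $1-\varphi(s)\ge1-va/t\ge0$. With $1-s\le1-t$, (A) gives $Q_{O'}(s)\ge\frac{1-va/t}{1-t}$. For $s\in[b,t]$, (B) gives $Q_{V\setminus O'}(s)\le\varphi(s)/s-1\le\varphi(b)/b-1\le v/b-1$. The intervals have lengths $(1-c)\mu$ and $c\mu$. Therefore, by (5),
$$F(y^{(2)})\ge v+\mu H(\mu,\theta,v)-2\nu\ge\alpha_0-6\theta+\tfrac{\mu\Gamma}4-4\nu-\tfrac T{2n}\ge\alpha_0+\tfrac{3\mu\Gamma}{16}-\tfrac\sigma4-\tfrac\sigma4\ge\alpha_0+\tfrac\sigma2 .$$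

**Step 8 (conclusion).** This step accounts for failures of the estimates. All estimates succeed with probability at least $1-2(n^4+n)e^{-2n}$. Conditioned on sampling randomness in this event, the expected output value is at least $\alpha_0+\sigma/2$ in every case. The output is always feasible, $f\ge0$, and the number of queries is $O(n^7/\nu^2)$. So for large $n$ the ratio is at least $\alpha_0+\sigma/4$, and $\alpha^*(c)>\alpha_0(c)$. $\square$

## The function $1-\alpha\beta^p$ and its two defects

Now the hardness. Split the ground set into a hidden $B_1$ of size $k=\kappa n$ and its complement $B_2$, let $\alpha,\beta$ be the fractions of $B_1,B_2$ missed by $S$, and try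
$$f(S)=1-\alpha\beta^p,\qquad p=\frac{1-\kappa}\kappa,\qquad 1+p=\frac1\kappa .$$
Then $f(B_1)=1$, while a $k$-set that splits proportionally has $\alpha=\beta=1-\kappa$ and value $1-(1-\kappa)^{1/\kappa}=\alpha_0(\kappa)$. If an algorithm could only find proportional sets, we would be done. There are two obstacles.

The first is submodularity. With $\omega(\alpha,\beta)=\alpha\beta^p$, diminishing marginals within $B_2$ correspond to $\omega_{\beta\beta}=p(p-1)\alpha\beta^{p-2}\ge0$, which needs $p\ge1$, that is $\kappa\le\frac12$. For $p<1$ and $|B_2|\ge2$ the function is not submodular. Adding the elements of $B_2$ one by one to $\emptyset$, the last marginal $(1/|B_2|)^p$ exceeds the first, $1-(1-1/|B_2|)^p$, by strict concavity of $\beta^p$. So this construction stops at $\kappa=\frac12$.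

The second obstacle is that the oracle is exact. For $\kappa=\frac12$ and $|B_1|=|B_2|=N_1$, a pair inside one block has value $2/N_1$, and a pair across the blocks has value $1-(1-1/N_1)^2=2/N_1-1/N_1^2$. Querying all pairs reveals the partition. So near the diagonal $\alpha=\beta$ the function must be changed to depend only on
$$m=\kappa\alpha+(1-\kappa)\beta,$$
the fraction of all elements missed. The exponent $p$ is the right one for this: moving off the diagonal with $m$ fixed, the derivative of $\omega$ is $(1-\kappa)\omega_\alpha-\kappa\omega_\beta=(1-\kappa)\beta^{p-1}(\beta-\alpha)$, which vanishes at $\alpha=\beta$. It remains to interpolate without spoiling the sign of second derivatives.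

## A flattening that costs only $\varepsilon$ in the Hessian

Fix $\kappa\in(0,\frac12]$, $p=\frac{1-\kappa}\kappa\ge1$, $\varepsilon\in(0,1)$ and $\eta=\varepsilon e^{-1/\varepsilon}$. We replace the difference $d=\alpha-\beta$ by $\psi(d)$, where $\psi\colon[-1,1]\to\mathbb R$ is the odd $C^1$ function with $\psi(0)=0$ and
$$\psi'(d)=\min\{1,\max\{0,\varepsilon\ln(|d|/\eta)\}\},\qquad\psi'(0)=0 .$$
As $\varepsilon\ln(\varepsilon/\eta)=1$, the slope is $0$ for $|d|\le\eta$ and $1$ for $|d|\ge\varepsilon$. So $\psi=0$ on $[-\eta,\eta]$ and $\psi(1)\ge1-\varepsilon$. For $d\ne0$ we have $\psi(d)=\vartheta d$ with $\vartheta\in[0,1)$, because $0\le\psi'\le1$ and $\psi'=0$ near $0$; put $\vartheta=0$ for $d=0$. Off $\{\pm\eta,\pm\varepsilon\}$ the second derivative exists: it is $\varepsilon/d$ for $\eta<|d|<\varepsilon$ and $0$ otherwise. Hence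
$$0\le\psi\psi''\le\varepsilon. \tag{6}$$
This is why the slope grows logarithmically. With a linear ramp $\psi'(d)=\frac{d-\eta}{\varepsilon-\eta}$ on $[\eta,\varepsilon]$ one would have $\psi\psi''\to\frac{\varepsilon-\eta}2\cdot\frac1{\varepsilon-\eta}=\frac12$ as $d\uparrow\varepsilon$, which is not small.

For $(\alpha,\beta)\in[0,1]^2$ let
$$\tilde\alpha=m+(1-\kappa)\psi(d),\qquad\tilde\beta=m-\kappa\psi(d),\qquad W(\alpha,\beta)=\omega(\tilde\alpha,\tilde\beta)+\frac{\varepsilon m^2}{2\kappa^2} .$$
Since $\alpha=m+(1-\kappa)d$ and $\beta=m-\kappa d$, we have $(\tilde\alpha,\tilde\beta)=\vartheta(\alpha,\beta)+(1-\vartheta)(m,m)\in[0,1]^2$. Moreover $\tilde\beta>0$ unless $(\alpha,\beta)=(0,0)$: if $d\ne0$ then $\tilde\beta\ge(1-\vartheta)m>0$, and if $d=0$ then $\tilde\beta=\beta$.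

For instance, let $\kappa=\frac12$, so $p=1$ and $\omega=\alpha\beta$. Then $\tilde\alpha\tilde\beta=m^2-\frac14\psi(d)^2$, compared with $\alpha\beta=m^2-\frac14d^2$.

**Lemma 6.** (1) $W\ge0$, and the partials $W_\alpha,W_\beta$ are continuous, nonnegative, and nondecreasing in each variable on $[0,1]^2$. (2) If $|d|\le\eta$ then $W=m^{1/\kappa}+\frac{\varepsilon m^2}{2\kappa^2}$; in particular $C_0:=W(1,1)=1+\frac\varepsilon{2\kappa^2}$. (3) $C_0-W(0,1)\ge1-\varepsilon$.

*Proof.* (2) If $|d|\le\eta$ then $\tilde\alpha=\tilde\beta=m$, and $1+p=1/\kappa$.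

(3) At $(0,1)$ we have $m=1-\kappa$, $d=-1$, so $\tilde\alpha=(1-\kappa)(1-\psi(1))\le\varepsilon$. With $\tilde\beta\le1$ and $m\le1$, $W(0,1)\le\varepsilon+\frac\varepsilon{2\kappa^2}$.

(1) Clearly $W\ge0$. As $p\ge1$, $\omega$ is $C^1$ on the square with $\omega_\alpha=\beta^p\ge0$ and $\omega_\beta=p\alpha\beta^{p-1}\ge0$. For $\beta>0$ it is $C^2$ with $\omega_{\alpha\alpha}=0$, $\omega_{\alpha\beta}=p\beta^{p-1}\ge0$, $\omega_{\beta\beta}=p(p-1)\alpha\beta^{p-2}\ge0$. The first partials
$$\partial_\alpha\tilde\alpha=\kappa+(1-\kappa)\psi',\quad\partial_\alpha\tilde\beta=\kappa(1-\psi'),\quad\partial_\beta\tilde\alpha=(1-\kappa)(1-\psi'),\quad\partial_\beta\tilde\beta=1-\kappa+\kappa\psi'$$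
(with $\psi'=\psi'(d)\in[0,1]$) are nonnegative and continuous. So $W_\alpha,W_\beta$ are continuous and nonnegative.

At points other than $(0,0)$ with $d\notin\{\pm\eta,\pm\varepsilon\}$ we have $\tilde\beta>0$, and second partials exist. Since $d_\alpha=1$ and $d_\beta=-1$,
$$\tilde\alpha_{\alpha\alpha}=\tilde\alpha_{\beta\beta}=-\tilde\alpha_{\alpha\beta}=(1-\kappa)\psi'',\qquad\tilde\beta_{\alpha\alpha}=\tilde\beta_{\beta\beta}=-\tilde\beta_{\alpha\beta}=-\kappa\psi'' .$$
Put
$$D=(1-\kappa)\omega_\alpha(\tilde\alpha,\tilde\beta)-\kappa\,\omega_\beta(\tilde\alpha,\tilde\beta)=(1-\kappa)\tilde\beta^{p-1}(\tilde\beta-\tilde\alpha)=-(1-\kappa)\tilde\beta^{p-1}\psi(d),$$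
using $\kappa p=1-\kappa$ and $\tilde\alpha-\tilde\beta=\psi(d)$. By (6) and $\tilde\beta^{p-1}\le1$, $\psi''D\in[-\varepsilon,0]$. The term $\frac{\varepsilon m^2}{2\kappa^2}$ has second partials $\varepsilon,\ \varepsilon p^2,\ \varepsilon p$ (for $\alpha\alpha,\beta\beta,\alpha\beta$), as $m_\alpha=\kappa$ and $m_\beta=1-\kappa$. So the chain rule gives
$$W_{\alpha\alpha}=\mathcal N_1+\psi''D+\varepsilon,\qquad W_{\beta\beta}=\mathcal N_2+\psi''D+\varepsilon p^2,\qquad W_{\alpha\beta}=W_{\beta\alpha}=\mathcal N_3-\psi''D+\varepsilon p .$$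
Here each $\mathcal N_i\ge0$, being the entrywise nonnegative Hessian of $\omega$ at $(\tilde\alpha,\tilde\beta)$ applied to two of the nonnegative vectors $(\partial_\alpha\tilde\alpha,\partial_\alpha\tilde\beta)$, $(\partial_\beta\tilde\alpha,\partial_\beta\tilde\beta)$. As $p\ge1$, all three quantities are nonnegative. Along an axis-parallel segment $d$ is strictly monotone, so only finitely many points are exceptional. A continuous function with nonnegative derivative off a finite set is nondecreasing, so $W_\alpha$ and $W_\beta$ are nondecreasing in each variable. $\square$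

## Two instances that few queries cannot tell apart

We allow an extra block $A$ of elements with additive value; it is empty in the proof of Theorem 1(a) and essential in Theorem 3. Let $U=A\sqcup B$, $|B|=N$, $N_1=\kappa N$ a positive integer, $N_2=N-N_1$, $\ell\ge0$. For $B_1\subseteq B$ with $|B_1|=N_1$ and $B_2=B\setminus B_1$ define
$$f_{B_1}(S)=\ell|S\cap A|+C_0-W(\alpha(S),\beta(S)),\qquad\alpha(S)=1-\tfrac{|S\cap B_1|}{N_1},\quad\beta(S)=1-\tfrac{|S\cap B_2|}{N_2},$$
$$f_0(S)=\ell|S\cap A|+C_0-m^{1/\kappa}-\tfrac{\varepsilon m^2}{2\kappa^2},\qquad m=m(S)=1-\tfrac{|S\cap B|}N=\kappa\alpha(S)+(1-\kappa)\beta(S).$$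

**Validity.** Both are legitimate instances. First, $f_{B_1}(\emptyset)=C_0-W(1,1)=0$. The marginal of $e\in B_1\setminus S$ is
$$W(\alpha,\beta)-W\big(\alpha-\tfrac1{N_1},\beta\big)=\int_0^{1/N_1}W_\alpha(\alpha-y,\beta)\,dy\ge0,$$
with $\alpha=\alpha(S),\beta=\beta(S)$. By Lemma 6(1) it is nondecreasing in $(\alpha,\beta)$, hence nonincreasing in $S$. The same holds for $e\in B_2$ with $W_\beta$, and marginals in $A$ equal $\ell$. So $f_{B_1}$ is nonnegative, monotone and submodular. The function $f_0$ is a modular function plus a concave nondecreasing function of $|S\cap B|$ vanishing at $0$ (recall $1/\kappa\ge2$), so it is also nonnegative, monotone and submodular. Further, by $W\ge0$ and Lemma 6(3),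
$$f_{B_1}\le\ell|A|+C_0,\qquad f_{B_1}(A\cup B_1)=\ell|A|+C_0-W(0,1)\ge\ell|A|+1-\varepsilon .$$

**Lemma 7.** Let $k=|A|+N_1$. For any algorithm with at most $q$ queries there is $B_1$ such that its output $S$ on $f_{B_1}$ satisfies
$$\mathbb Ef_{B_1}(S)\le\max_{|T|\le k}\big[\ell|T\cap A|+1-m(T)^{1/\kappa}\big]+\tfrac\varepsilon{2\kappa^2}+2(q+1)e^{-\eta^2\kappa N/2}(\ell|A|+C_0),$$
while $\mathrm{OPT}(f_{B_1})\ge\ell|A|+1-\varepsilon$.

*Proof.* Let $B_1$ be a uniformly random $N_1$-subset of $B$. For a fixed set $T$ let $X=|T\cap B_1|$ and $\varsigma=|T\cap B|$. Then $X$ is the sum of $N_1$ draws without replacement from a $0/1$ population, $\mathbb EX=\kappa\varsigma$, and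
$$d(T):=\alpha(T)-\beta(T)=\frac{\varsigma-X}{(1-\kappa)N}-\frac X{\kappa N}=\frac{\kappa\varsigma-X}{\kappa(1-\kappa)N} .$$
Hoeffding's bound without replacement, with $\xi=\eta\kappa(1-\kappa)N$, gives
$$\Pr[|d(T)|>\eta]\le2e^{-2\eta^2\kappa(1-\kappa)^2N}\le2e^{-\eta^2\kappa N/2},$$
since $1-\kappa\ge\frac12$. If $|d(T)|\le\eta$ then $f_{B_1}(T)=f_0(T)$ by Lemma 6(2).

Fix the algorithm's random bits. Let $T_1,\dots,T_{q'}$ ($q'\le q$) be its queries and $T_0$ its output on $f_0$; these do not depend on $B_1$. If all these sets satisfy $|d|\le\eta$, then by induction on the queries the run on $f_{B_1}$ receives the same answers and is identical. It then outputs $T_0$, whose value is $f_0(T_0)\le\ell|T_0\cap A|+1-m(T_0)^{1/\kappa}+\frac\varepsilon{2\kappa^2}$. Otherwise we bound the value by $\ell|A|+C_0$; by the union bound this has probability at most $2(q+1)e^{-\eta^2\kappa N/2}$. The maximum in the lemma is nonnegative ($T=\emptyset$ gives $0$), so the stated sum bounds the average over $B_1$. Average also over the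 random bits, and choose a $B_1$ that is no better than average. The bound on $\mathrm{OPT}$ holds because $|A\cup B_1|=k$. $\square$

## Optimality of $\alpha_0(c)$ for $c\le\tfrac12$

We prove Theorem 1(a). The case $c=1$ was settled at the start. Let $c\in(0,\frac12]$. The lower bound $\alpha^*(c)\ge\alpha_0(c)$ is (4).

For the upper bound take $A=\emptyset$, $N=n$, $\kappa=k/n$ with $n$ large enough that $k\ge1$. Then $\kappa\le c\le\frac12$, $\kappa\to c$ and $N_1=k$. For $|T|\le k$ we have $m(T)\ge1-\kappa$. By Lemma 7, for $q=2^{o(n)}$ and fixed $\varepsilon$ (so that $\eta$ is fixed and $C_0$ is bounded), the ratio is at most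
$$\frac{1-(1-\kappa)^{1/\kappa}+\frac\varepsilon{2\kappa^2}+o(1)}{1-\varepsilon}\ \xrightarrow{\,n\to\infty\,}\ \frac{\alpha_0(c)+\varepsilon/(2c^2)}{1-\varepsilon} .$$
Letting $\varepsilon\to0$ gives $\alpha^*(c)\le\alpha_0(c)$, even against $2^{o(n)}$ queries. With the previous section on (b), Theorem 1 is proved. $\square$

## Padding with a modular block: the upper bound above $\tfrac12$

We prove the upper bound in Theorem 3. For $c>\frac12$ we cannot take $\kappa=c$, because then $p<1$. Instead we use the hard function at its extreme value $\kappa=\frac12$ on only $2(n-k)$ elements, and let the remaining elements form the modular block $A$, with a weight chosen so that neither block can be neglected.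

Let $c\in(\frac12,1)$, $r=n-k$, $c_n=k/n$, $\delta_n=r/n=1-c_n$. For large $n$, $2k\ge n$. Take
$$N=2r,\quad\kappa=\tfrac12,\quad N_1=r,\quad|A|=n-2r,\quad u=\frac{\sqrt{\delta_n}}{\sqrt{\delta_n}+\sqrt{c_n}},\quad\ell=\frac ur .$$

**Step 1 (the optimum).** This step computes the main term of $\mathrm{OPT}$. We have $k=|A|+N_1$, and
$$\Lambda:=1+\ell|A|=1+u\,\frac{c_n-\delta_n}{\delta_n}=1+\frac{\sqrt{c_n}-\sqrt{\delta_n}}{\sqrt{\delta_n}}=\sqrt{c_n/\delta_n},$$
which is bounded in $n$. By Lemma 7, $\mathrm{OPT}\ge\Lambda-\varepsilon$.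

**Step 2 (what the algorithm can get).** This step bounds the maximum in Lemma 7. For $|T|\le k$ and $m=m(T)$ we have $|T\cap B|=2r(1-m)$, so $|T\cap A|\le k-2r(1-m)=|A|-r+2rm$. Hence
$$\ell|T\cap A|+1-m^2\le\Lambda-u+2um-m^2\le\Lambda-u+u^2=\Lambda-u(1-u) .$$

**Step 3 (the ratio).** This step takes limits. Here $\frac\varepsilon{2\kappa^2}=2\varepsilon$ and $N\ge2(1-c)n$, so by Lemma 7 with $q=2^{o(n)}$ the ratio is at most $\frac{\Lambda-u(1-u)+2\varepsilon+o(1)}{\Lambda-\varepsilon}$. Moreover
$$\frac{u(1-u)}\Lambda=\frac{\sqrt{c_n\delta_n}}{(\sqrt{c_n}+\sqrt{\delta_n})^2}\sqrt{\frac{\delta_n}{c_n}}=\frac{\delta_n}{1+2\sqrt{c_n\delta_n}} .$$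
Letting $n\to\infty$ and then $\varepsilon\to0$,
$$\alpha^*(c)\le1-\frac{1-c}{1+2\sqrt{c(1-c)}} .$$
The choice of $u$ is the best one for this argument. With $K=c_n/\delta_n-1$ and $u$ left free, one maximizes $\frac{u(1-u)}{1+uK}$. The numerator of its derivative is $(1-2u)(1+uK)-Ku(1-u)=1-2u-Ku^2$, which decreases in $u$ for $u\ge0$ and vanishes at $u=\frac{\sqrt{1+K}-1}K=\frac1{\sqrt{c_n/\delta_n}+1}$, the value taken above.

**Step 4 (the bound as $c\to1$).** This step gives the form stated in Theorem 3. With $\delta=1-c$ and $y=2\sqrt{c\delta}$, the bound equals $1-\frac\delta{1+y}=c+\frac{\delta y}{1+y}\le c+\delta y\le c+2\delta^{3/2}$. Together with the lower bound and the bound on $\alpha_0$ proved after Theorem 2, this proves Theorem 3. $\square$
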